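
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\numberwithin{equation}{section}

\title{Maximum degree in random graphs without long cycles}


\begin{abstract}
Let $\mathrm{Ex}(C_p)$ be the class of labelled graphs with no $C_p$ minor, that is, with no cycle of length $p$ or more, and let $\Delta_n$ be the maximum degree of a uniformly random graph with $n$ vertices from this class. We prove that for every $\ell\ge1$ a random graph from $\mathrm{Ex}(C_{2\ell+1})$ satisfies $\Delta_n\le 4\log n/\log^{(\ell+1)}n$ with high probability, where $\log^{(k)}$ is the $k$-fold iterated logarithm. This confirms a conjecture from a paper of Gimenez, Mitsche and Noy. We also determine the constant: $\Delta_n\log^{(\ell+1)}n/\log n$ tends to $1$ in probability for both $\mathrm{Ex}(C_{2\ell+1})$ and $\mathrm{Ex}(C_{2\ell+2})$, except for $\mathrm{Ex}(C_4)$, where the limit is $2$. The heart of the proof is a bound on the number of $2$-connected graphs in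 the class, obtained from depth-first search trees: each level of unbounded branching in such a tree forces a longer cycle.
\end{abstract}

\section{Introduction}

\subsection{The question}

All graphs are finite, simple and labelled, and the length of a path or cycle is its number of edges. Let $\mathrm{Ex}(H)$ be the class of graphs that do not contain $H$ as a minor. For a class $\mathcal G$ let $\mathcal G_n$ be the set of its members with vertex set $[n]=\{1,\dots,n\}$. We draw a graph uniformly from $\mathcal G_n$ and write $\Delta_n$ for its maximum degree. An event holds \emph{with high probability} (w.h.p.) if its probability tends to $1$ as $n\to\infty$. We write $\log$ for the natural logarithm, $\log^{(0)}x=x$ and $\log^{(k+1)}x=\log\log^{(k)}x$, and likewise $\exp^{(0)}(x)=x$ and $\exp^{(k+1)}(x)=\exp(\exp^{(k)}(x))$. Statements with $\log^{(k)}n$ are meant for $n$ so large that it is defined and positive.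

We study $\mathrm{Ex}(C_p)$ for $p\ge3$. A cycle of length at least $p$ can be contracted to $C_p$; conversely, a $C_p$ minor consists of $p$ disjoint connected sets, cyclically joined by edges, and these contain a cycle of length at least $p$. So $\mathrm{Ex}(C_p)$ consists of the graphs all of whose cycles have length at most $p-1$. How does the maximum degree of a random graph depend on the permitted cycle length?

For $p=3$ the graphs are forests. To make a vertex $v$ of degree $d$ we attach $d$ leaves to it, and since the leaves can be permuted, the expected number of such vertices is roughly $n\rho^{d}/d!$ for a constant $\rho$. This is about $1$ when $d\log d\approx \log n$, that is, $d\approx\log n/\log\log n$.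

Now permit cycles of length $4$ ($p=5$). We can arrange the $d$ neighbors of $v$ in $d/m$ groups of size $m$, and give each group a second common neighbor, so that $v$ lies in $d/m$ copies of $K_{2,m}$. The symmetries are now only those inside the groups and the permutations of the groups. The expected number of such $v$ is roughly $n\,\rho^{O(d)}\,(m!)^{-d/m}/(d/m)!$, and the negative logarithm of the factor after $n$ is about
\[
d\log m+\frac dm\log\frac dm+O(d).
\]
With $m\approx\log d$ this is $d\log\log d+O(d)$, so degrees of order $\log n/\log^{(3)}n$ should occur. If cycles of length $6$ are permitted we can in turn group the groups, and so on; each increase of the cycle length by $2$ replaces the logarithm in the denominator by one further iterate. Indeed it is known (see \cite{GMN}) that for every $\ell\ge1$ there is a constant $c>0$ such that for $\mathrm{Ex}(C_{2\ell+1})$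
\[
\Delta_n\ge c\,\frac{\log n}{\log^{(\ell+1)}n}\quad\text{w.h.p.},
\]
and that for $\mathrm{Ex}(C_5)$ and $\mathrm{Ex}(C_7)$ an upper bound of the same order holds w.h.p. The conjecture in \cite{GMN} is that this is the right order of magnitude for every $\ell$. It is true.

\begin{theorem}\label{thm:main}
For every $\ell\ge1$, a random graph from $\mathrm{Ex}(C_{2\ell+1})$ satisfies
\[
\Delta_n\le 4\,\frac{\log n}{\log^{(\ell+1)}n}\quad\text{w.h.p.}
\]
\end{theorem}

With more work the same method gives the constant, also for even excluded cycles.

\begin{theorem}\label{thm:sharp}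
Let $p\ge3$ and $\ell=\lfloor(p-1)/2\rfloor$, so that $p\in\{2\ell+1,2\ell+2\}$. For a random graph from $\mathrm{Ex}(C_p)$,
\[
\Delta_n\cdot\frac{\log^{(\ell+1)}n}{\log n}\longrightarrow\kappa_p\quad\text{in probability},\qquad \kappa_4=2,\quad \kappa_p=1\ \ (p\ne4).
\]
\end{theorem}

\subsection{The idea}

Decompose a graph into blocks. The degree of a vertex $v$ is determined by the blocks containing $v$, and an exponential moment of this degree is governed by $e^{B'(x)}$, where $B$ is the exponential generating function of blocks (Section~\ref{sec:reduction}). Theorem~\ref{thm:main} then follows if $B'$ grows at most like an $(\ell-1)$-fold exponential. So the task is to count $2$-connected graphs whose cycles have length at most $2\ell+1$.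

Such a graph has a depth-first spanning tree of bounded depth. Rooted labelled trees of depth $h$ have a generating function that is roughly an $h$-fold exponential, but the depth bound that one gets is quadratic in $\ell$, far too weak. The remedy is to distinguish levels of the tree. A level at which nodes have boundedly many children only raises the generating function to a bounded power; only a level with unbounded branching costs an exponential. We define the \emph{rank} of a tree as, essentially, its number of nested unbounded branchings, and show that each of them lengthens a certain path by at least $1$. If many parallel paths arise, two of them have the same ends and form a cycle twice as long. Hence, for $\ell\ge2$, rank $\ell$ is impossible.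

Doubling a path of length $\ell+1$ gives a cycle of length $2\ell+2$, and this is why $C_{2\ell+1}$ and $C_{2\ell+2}$ behave in the same way. For $\ell\ge2$ the constants by which the two classes differ sit inside exponentials and disappear when logarithms are iterated. For $\ell=1$ there is no such exponential: $B'(x)=x$ for $p=3$ but $B'(x)=x+x^2/2$ for $p=4$, and the quadratic term produces $\kappa_4=2$.

Sections~\ref{sec:trees} and~\ref{sec:count} contain the combinatorial part, and Section~\ref{sec:proof1} proves Theorem~\ref{thm:main}. Section~\ref{sec:upper} gives the sharp upper bound, and Sections~\ref{sec:structures} and~\ref{sec:second} the lower bound in Theorem~\ref{thm:sharp}.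

\section{From degrees to blocks}\label{sec:reduction}

\emph{From now on} $\ell\ge1$, $p\in\{2\ell+1,2\ell+2\}$ and $\mathcal G=\mathrm{Ex}(C_p)$ are fixed. All cycles of a graph in $\mathcal G$ have length at most $2\ell+1$.

A graph is \emph{$2$-connected} if it is connected, has at least three vertices and has no cutvertex. A \emph{block} of a graph is a maximal $2$-connected subgraph or a bridge with its two ends. Two blocks share at most one vertex, every edge lies in exactly one block, and every cycle lies in one block. So a graph is in $\mathcal G$ if and only if all its blocks are. Let $b_2=1$, let $b_n$ for $n\ge3$ be the number of $2$-connected graphs in $\mathcal G_n$, and let $g_n=|\mathcal G_n|$. We use the exponential generating functions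
\[
B(x)=\sum_{n\ge2}b_n\frac{x^n}{n!},\qquad C(z),\qquad G(z)=\sum_{n\ge0} g_n\frac{z^n}{n!}=e^{C(z)},\qquad F(z)=zC'(z)
\]
of blocks, of connected graphs in $\mathcal G$, of all graphs in $\mathcal G$, and of connected graphs in $\mathcal G$ with a distinguished root vertex.

In a rooted connected graph the root lies in a (possibly empty) set of blocks, and at each non-root vertex $w$ of these blocks there hangs a rooted connected graph with root $w$. Since $B'$ counts blocks with one distinguished vertex that carries no label,
\begin{equation}\label{eq:F}
F=z\,\varphi(F),\qquad \varphi(x)=e^{B'(x)}.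
\end{equation}

\begin{lemma}\label{lem:moment}
For all real $u\ge1$ and all integers $d\ge0$, $n\ge1$,
\begin{equation}\label{eq:moment}
P(\Delta_n\ge d)\le u^{-d}\;\frac{[z^n]\,z\,e^{B'(uF(z))}G(z)}{g_n/n!}.
\end{equation}
\end{lemma}

\begin{proof}
A pair $(\Gamma,v)$ with $\Gamma\in\mathcal G$ and $v\in V(\Gamma)$ consists of the vertex $v$, the set of blocks at $v$ with a rooted connected graph at each of their vertices other than $v$, and the other components of $\Gamma$. Every neighbor of $v$ is a vertex of a block at $v$. As $u\ge1$, giving weight $u$ to each vertex other than $v$ of these blocks yields, coefficientwise,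
\[
\sum_{(\Gamma,v)}u^{\deg_\Gamma(v)}\frac{z^{|V(\Gamma)|}}{|V(\Gamma)|!}\le z\,e^{B'(uF(z))}G(z).
\]
So for a random graph from $\mathcal G_n$, the expectation of $\sum_vu^{\deg(v)}$ is at most the fraction in \eqref{eq:moment}. If $\Delta_n\ge d$ then this sum is at least $u^d$, and Markov's inequality gives the claim.
\end{proof}

To see what is needed, suppose that the fraction in \eqref{eq:moment} is at most $n^{O(1)}e^{B'(O(u))}$. We may then choose $u$ as large as $B'(O(u))\le\log n$ permits, and the bound is small once $d\log u$ is a large multiple of $\log n$. If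
\begin{equation}\label{eq:goal}
B'(x)\le\exp^{(\ell-1)}(Kx)\qquad(x\ge1)
\end{equation}
for a constant $K$, then $u$ can be of order $\log^{(\ell)}n$, so $\log u\sim\log^{(\ell+1)}n$, which is the denominator we want. The next two sections prove \eqref{eq:goal} for all $p\ne4$. For $p=4$ it fails, as $B'(x)=x+x^2/2$, but there we can work with this formula directly.

\section{Depth-first trees of $2$-connected graphs with short cycles}\label{sec:trees}

We use two standard consequences of $2$-connectedness: any two vertices lie on a common cycle, and (Menger) for any vertex sets $A_1,A_2$ with at least two elements each there are two disjoint paths from $A_1$ to $A_2$.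

\subsection{Bounded paths and normal trees}

Throughout this section $G$ is a $2$-connected graph whose cycles have length at most $2\ell+1$.

\begin{lemma}\label{lem:paths}
Every path of $G$ has length at most $(2\ell)^2$.
\end{lemma}

\begin{proof}
Put $c=2\ell+1$ and suppose that a path $P$ has length greater than $(c-1)^2$. Its ends lie on a common cycle $Z$. The vertices of $Z$ on $P$, at most $c$ in number and including both ends of $P$, split $P$ into at most $c-1$ segments without internal vertices on $Z$. One segment has length at least $c\ge3$, and its ends are distinct vertices of $Z$. Together with an arc of $Z$ it forms a cycle of length at least $c+1$, a contradiction.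
\end{proof}

We put
\[
t=(2\ell)^2+1,\qquad N=t^3+1,
\]
so that paths in $G$ have at most $t$ vertices.

Every connected graph has, for any chosen root, a \emph{normal} (depth-first) spanning tree $T$: a rooted spanning tree such that every edge of the graph joins two vertices one of which is an ancestor of the other (\cite[Prop.~1.5.6]{Diestel}). Let $T$ be a normal spanning tree of $G$. The root has depth $0$, and a \emph{leaf} of $T$ is a node without children. For a node $y$ let $D_y$ be the set of descendants of $y$, including $y$, and let $N(D_y)$ be the set of vertices outside $D_y$ with a neighbor in $D_y$. A \emph{path through $D_y$} is a path with two distinct ends in $N(D_y)$, at least one internal vertex, and all internal vertices in $D_y$. We list what we need.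

\begin{itemize}
\item[(T1)] $G[D_y]$ is connected. If $y$ is not the root, $N(D_y)$ consists of proper ancestors of $y$ and contains the parent of $y$. Every path from the root in $T$ has at most $t$ vertices.
\item[(T2)] The root has exactly one child. Otherwise it would be a cutvertex, because by normality no edge joins $D_{y_1}$ and $D_{y_2}$ for distinct children $y_1,y_2$ of the same node.
\item[(T3)] If $y$ has depth at least $2$, there is a path through $D_y$ of length at least $2$. Indeed $|N(D_y)|\ge2$, since otherwise the parent of $y$, which is not the root, would separate $D_y$ from the root; and $G[D_y]$ is connected.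
\item[(T4)] If $y$ has depth at least $2$ and $|D_y|\ge2$, there is a path through $D_y$ of length at least $3$. Indeed $V(G)\setminus D_y$ contains the root and the parent of $y$, so by Menger there are two disjoint paths from $D_y$ to $V(G)\setminus D_y$, hence two disjoint edges $da$, $d'a'$ with $d,d'\in D_y$ and $a,a'\in N(D_y)$. Join $d$ to $d'$ inside $D_y$.
\item[(T5)] Suppose that for each of $N$ children $y$ of a node $s$ we are given a path of length at least $L$ through $D_y$. Then some $t+1$ of these $N$ paths have the same two ends. Indeed all ends lie in the set formed by $s$ and its ancestors, which has at most $t$ elements and hence at most $t^2$ pairs, and $N>t\cdot t^2$. The interiors of the paths are disjoint and contain no ends, so any two of these $t+1$ paths form a cycle of length at least $2L$.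
\end{itemize}

The restriction to depth at least $2$ cannot be dropped: if $y$ is the child of the root, $N(D_y)$ is the root alone and there is no path through $D_y$.

\subsection{The smallest case}

Let $\ell=2$, so that $p\in\{5,6\}$ and all cycles have length at most $5$. We claim that \emph{every node $s$ of $T$ has fewer than $N$ children that are not leaves}. This is clear from (T2) if $s$ is the root. If $s$ is not the root and has $N$ non-leaf children $y$, these have depth at least $2$, and (T4) gives a path of length at least $3$ through each $D_y$. By (T5) there is a cycle of length at least $6$, a contradiction.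

This already settles the count. The non-leaf nodes of $T$ form a tree with fewer than $N$ children at each node and with root paths of at most $t$ vertices, so there are at most $M=N^t$ of them. By normality each leaf of $T$ is adjacent in $G$ only to its ancestors, which are non-leaf nodes. So $G$ consists of a core of at most $M$ vertices and further vertices, each joined to some subset of the core. For $x\ge1$ this gives, with a suitable constant $K$,
\[
B(x)\le \frac{x^2}2+\sum_{1\le i\le M}2^{i^2}\frac{x^i}{i!}\,e^{2^ix}\le e^{Kx}.
\]
Although $T$ may have depth much larger than $1$, only the single step from the core to the leaves branches without bound, and there is only one exponential. For general $\ell$ we must organize a tree according to \emph{nested} unbounded branchings.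

\begin{example}\label{ex:seven}
Let $\ell=3$. Take adjacent vertices $a,s$, join $s$ to $y_1,\dots,y_r$, and for each $i$ add $r$ vertices adjacent exactly to $y_i$ and $a$. For $r\ge2$ this graph is $2$-connected with longest cycle of length $6$, and rooted at $a$ it has a normal tree with levels $a$; $s$; the $y_i$; the remaining vertices. Two nested branchings are unbounded, and for $y=y_i$ the longest path through $D_y$ has length $3$: it runs from $s$ to $y$, to a leaf, to $a$. What must be excluded is a third branching, and for this we need paths of length $4$ through the sets $D_y$.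
\end{example}

\subsection{Rank}

For a node $y$ of a finite rooted tree we define $\mathrm{rank}(y)\ge0$ by the following rules: $\mathrm{rank}(y)\ge1$ if and only if $|D_y|\ge2$; and for $k\ge1$, $\mathrm{rank}(y)\ge k+1$ if and only if some $s\in D_y$ has at least $N$ children of rank at least $k$. By induction on $k$, the condition for $\mathrm{rank}\ge k+1$ implies that for $\mathrm{rank}\ge k$, so the rank is well defined, and it is finite because the tree is. It depends only on the subtree at $y$, and descendants of $y$ have rank at most $\mathrm{rank}(y)$. In the case $\ell=2$ above we showed that the root has rank at most $1$.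

The first rule treats a node as non-trivial as soon as it is not a leaf, since by (T4) this already gains one edge over (T3). The lemma says that every further unbounded branching gains another edge.

\begin{lemma}\label{lem:key}
If $y$ has depth at least $2$ in $T$ and rank at least $k\ge0$, there is a path through $D_y$ of length at least $k+2$.
\end{lemma}

\begin{proof}
We use induction on $k$. The cases $k=0$ and $k=1$ are (T3) and (T4). Let $k\ge1$ and $\mathrm{rank}(y)\ge k+1$; we need a path through $D_y$ of length at least $k+3$. Some $s\in D_y$ has $N$ children of rank at least $k$, and they have depth at least $3$. By induction there is a path of length at least $k+2$ through the descendant set of each of them. By (T5) we can choose $t+1$ children $y_0,\dots,y_t$ of $s$ whose paths $Q_0,\dots,Q_t$ all have the same ends $a,b$. These ends are equal to $s$ or ancestors of $s$, so they lie in no $D_{y_i}$. We have to turn the $Q_i$ into a longer path whose ends lie outside $D_y$, and distinguish whether $a$ and $b$ are themselves outside $D_y$. An end outside $D_y$ belongs to $N(D_y)$, since its neighbor on $Q_0$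 is in $D_{y_0}\subseteq D_y$. Note also that $V(G)\setminus D_y$ has at least two elements, the root and the parent of $y$.

\emph{Case 1: $a,b\in D_y$.} Then $Z=Q_0\cup Q_1$ is a cycle inside $D_y$ of length at least $2(k+2)$. By Menger there are two disjoint paths $R_1,R_2$ from $V(Z)$ to $V(G)\setminus D_y$. End each $R_i$ at its first vertex $e_i$ outside $D_y$ and start it at its last vertex $c_i\in Z$ before $e_i$. Then $c_1\ne c_2$, and $e_1\ne e_2$ are in $N(D_y)$. The longer arc of $Z$ between $c_1$ and $c_2$ has length at least $k+2$; together with the two shortened paths it is a path through $D_y$ of length at least $k+4$.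

\emph{Case 2: exactly one of $a,b$ is in $D_y$}, say $a\in D_y$ and $b\notin D_y$. As $G-b$ is connected and $V(G)\setminus(D_y\cup\{b\})\ne\emptyset$, there is a path in $G-b$ from $a$ to a vertex outside $D_y$. Let $R$ be its part up to its first vertex $e$ outside $D_y$; so $e\in N(D_y)\setminus\{b\}$ and the other vertices of $R$ are in $D_y$. We want to join $R$ to one of the $Q_i$ at $a$, so we need a $Q_i$ that $R$ does not meet again. By Lemma~\ref{lem:paths}, $R$ has at most $t$ vertices, so it avoids at least one of the $t+1$ disjoint sets $D_{y_0},\dots,D_{y_t}$, say $D_{y_i}$. Then $Q_i\cup R$ is a path from $b$ to $e$ through $D_y$, of length at least $k+3$.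

\emph{Case 3: $a,b\notin D_y$.} Then $Q_0$ alone is a path through $D_y$, but we must gain an edge. We use a detour via $s$, which is in $D_y$ and so differs from $a$ and $b$. Let $m_i\ge k+2$ be the length of $Q_i$ for $i=0,1$. Since $s$ is adjacent to $y_i$ and $G[D_{y_i}]$ is connected, there is a path from $s$ with all other vertices in $D_{y_i}$ that meets $Q_i$ only in its last vertex, an interior vertex of $Q_i$ at distance $j_i$ from $a$ along $Q_i$. Following $Q_i$ from there, we obtain an $a$--$s$ path of length $\alpha_i\ge j_i+1$ and a $b$--$s$ path of length $\beta_i\ge m_i-j_i+1$, both with interior in $D_{y_i}$. Then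
\[
(\alpha_0+\beta_1)+(\alpha_1+\beta_0)\ge m_0+m_1+4\ge2(k+4),
\]
so one of the two $a$--$b$ paths that go through one of $D_{y_0},D_{y_1}$ to $s$ and on through the other has length at least $k+4$. It is a path through $D_y$.
\end{proof}

\begin{corollary}\label{cor:rank}
If $\ell\ge2$, the root of $T$ has rank at most $\ell-1$.
\end{corollary}

\begin{proof}
Otherwise, as $\ell-1\ge1$, some node $s$ has $N$ children of rank at least $\ell-1$. By (T2), $s$ is not the root, so these children have depth at least $2$. Lemma~\ref{lem:key} gives paths of length at least $\ell+1$ through their descendant sets, and by (T5) there is a cycle of length at least $2\ell+2$, a contradiction.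
\end{proof}

In Example~\ref{ex:seven} the root has rank $2=\ell-1$ as soon as $r\ge N$, so for $\ell=3$ the corollary is best possible.

\section{Counting blocks}\label{sec:count}

\begin{proposition}\label{prop:blocks}
The function $B$ is entire. If $\ell\ge2$ or $p=3$, there is a constant $K\ge1$ with
\[
B'(x)\le\exp^{(\ell-1)}(Kx)\qquad\text{for all }x\ge1.
\]
Moreover $B'(x)=x$ for $p=3$ and $B'(x)=x+x^2/2$ for $p=4$.
\end{proposition}

\begin{proof}
For $p=3$ the only block is $K_2$, and for $p=4$ the blocks are $K_2$ and $K_3$. This gives all claims for $\ell=1$, with $K=1$ if $p=3$. Let $\ell\ge2$.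

\emph{Trees of bounded rank.} Let $T_{k,h}(x)$ be the exponential generating function of labelled rooted trees in which every root path has at most $h$ vertices and the root has rank at most $k$. Then $T_{0,h}(x)=T_{k,1}(x)=x$. Let $k\ge1$ and $h\ge2$. In a tree whose root has rank at most $k$, all children of the root have rank at most $k$, and fewer than $N$ of them have rank exactly $k$; the others have rank at most $k-1$ and form an arbitrary set. Hence, coefficientwise,
\begin{equation}\label{eq:trees}
T_{k,h}(x)\le x\,e^{T_{k-1,h-1}(x)}\sum_{j<N}\frac{T_{k,h-1}(x)^j}{j!}.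
\end{equation}
By induction on $h$ all $T_{k,h}$ are entire. Since $1/j!\le\binom Nj$ for $j<N$, for $x\ge0$ we have
\[
T_{k,h}(x)\le x\,e^{T_{k-1,h-1}(x)}\bigl(1+T_{k,h-1}(x)\bigr)^N.
\]
Here one sees the difference announced above: the children of rank $k$ contribute only a power, and the exponential comes from rank $k-1$.

\emph{An inequality for iterated exponentials.} We have
\begin{equation}\label{eq:absorb}
M\exp^{(j)}(y)\le\exp^{(j)}(My)\qquad(M,y\ge1,\ j\ge0).
\end{equation}
For $j=0$ this is an equality. For $j\ge1$ put $w=\exp^{(j-1)}(y)\ge1$. As $\log M\le M-1\le(M-1)w$, we have $Me^w\le e^{Mw}$, and $Mw\le\exp^{(j-1)}(My)$ by induction.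

\emph{Claim: for all $k\ge0$ and $h\ge1$ there is $K\ge1$ with $T_{k,h}(x)\le\exp^{(k)}(Kx)$ for $x\ge1$.} We use induction on $k$ and, within it, on $h$. For $k=0$ or $h=1$ the left side is $x$ and $K=1$ will do. Let $k\ge1$ and $h\ge2$. By induction there is one $K\ge1$ with $T_{k-1,h-1}(x)\le\exp^{(k-1)}(Kx)$ and $T_{k,h-1}(x)\le\exp^{(k)}(Kx)=:E$ for $x\ge1$. Since $E\ge x$ and $E\ge2$,
\[
T_{k,h}(x)\le x\cdot E\cdot(1+E)^N\le E\cdot E\cdot(2E)^N\le E^{2N+2}=\exp\bigl((2N+2)\exp^{(k-1)}(Kx)\bigr),
\]
and by \eqref{eq:absorb} this is at most $\exp^{(k)}((2N+2)Kx)$.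

\emph{From trees to graphs.} For each $2$-connected graph in $\mathcal G_n$, $n\ge3$, fix a normal spanning tree rooted at vertex $1$. By Lemma~\ref{lem:paths} and Corollary~\ref{cor:rank} it is one of the trees counted by $T_{\ell-1,t}$. Given the tree, the graph is determined by a set of pairs consisting of a vertex and one of its proper ancestors, and there are at most $tn$ such pairs. Hence, coefficientwise,
\[
B(x)\le\frac{x^2}2+T_{\ell-1,t}(2^tx),
\]
and $B$ is entire. For $x\ge1$ we have $x^2/2\le e^x\le\exp^{(\ell-1)}(x)$, so the claim and \eqref{eq:absorb} with $M=2$ give a constant $K'\ge1$ with $B(x)\le\exp^{(\ell-1)}(K'x)$ for $x\ge1$. Finally $n\le2^n$ yields $xB'(x)=\sum_nnb_nx^n/n!\le B(2x)$ for $x\ge0$, so $B'(x)\le\exp^{(\ell-1)}(2K'x)$ for $x\ge1$.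
\end{proof}

\section{Coefficient estimates and proof of Theorem~\ref{thm:main}}\label{sec:proof1}

It remains to control the fraction in \eqref{eq:moment}. From here on, $c,c',c''$ denote positive constants depending only on $p$, whose values may differ from one proof to the next; $c_0,\dots,c_4$ keep their values.

The function $\varphi=e^{B'}$ is entire with $\varphi(0)=1$. As $b_2=1$, its coefficients $\varphi_k$ are at least those of $e^x$, so they are all positive. The function $x\varphi'(x)-\varphi(x)=\sum_k(k-1)\varphi_kx^k$ increases strictly on $[0,\infty)$ from $-1$ to $\infty$. So there is a unique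
\[
\tau>0\quad\text{with}\quad\tau\varphi'(\tau)=\varphi(\tau),\qquad\text{and we put}\quad\rho=\frac{\tau}{\varphi(\tau)}.
\]
Note that $\rho=\tau e^{-B'(\tau)}\le\tau e^{-\tau}<1$.

\begin{lemma}\label{lem:coeff}
There are constants $c_0,c_1,c_2>0$ such that the following hold.
\begin{itemize}
\item[(a)] $[x^{m-j}]\varphi(x)^m\le c_0\,m^{-1/2}\rho^{-m}\tau^j$ for all $m\ge1$, $j\ge0$.
\item[(b)] $[z^n]F\sim c_1\rho^{-n}n^{-3/2}$ as $n\to\infty$. In particular $F$ has radius of convergence $\rho$, and $F(\rho)$, $C(\rho)$ and $G(\rho)=e^{C(\rho)}$ are finite.
\item[(c)] $g_n/n!\ge c_2\,\rho^{-n}n^{-5/2}$ for all $n\ge1$.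
\end{itemize}
\end{lemma}

\begin{proof}
Let $\xi$ be a random variable with $P(\xi=i)=\varphi_i\tau^i/\varphi(\tau)$, $i\ge0$. Its mean is $\tau\varphi'(\tau)/\varphi(\tau)=1$ by the choice of $\tau$, its variance $\sigma^2$ is finite because $\varphi$ is entire, and its support is all of $\mathbb Z_{\ge0}$, so $\sigma^2>0$ and the span is $1$. Let $S_m$ be the sum of $m$ independent copies. Gnedenko's local limit theorem, for integer-valued summands of span $1$ with finite positive variance, states
\begin{equation}\label{eq:llt}
\sup_{k\in\mathbb Z}\Bigl|\sqrt m\,P(S_m=k)-\frac1{\sigma\sqrt{2\pi}}e^{-(k-m)^2/(2\sigma^2m)}\Bigr|\to0\qquad(m\to\infty).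
\end{equation}
In particular $P(S_m=k)\le c_0m^{-1/2}$ for all $m\ge1$ and all $k$. By definition of $\xi$,
\[
[x^{m-j}]\varphi^m=\varphi(\tau)^m\tau^{j-m}P(S_m=m-j)=\rho^{-m}\tau^jP(S_m=m-j),
\]
which proves (a). By \eqref{eq:F} and Lagrange inversion,
\[
[z^n]F=\frac1n[x^{n-1}]\varphi^n=\frac{\tau\rho^{-n}}n\,P(S_n=n-1),
\]
and \eqref{eq:llt} gives (b) with $c_1=\tau/(\sigma\sqrt{2\pi})$; finiteness holds because $\sum n^{-3/2}$ converges and $[z^n]C=\frac1n[z^n]F$ for $n\ge1$. Finally $g_n/n!\ge[z^n]C=\frac1n[z^n]F\sim c_1\rho^{-n}n^{-5/2}$, and $[z^n]C>0$ for every $n\ge1$ since $\mathcal G_n$ contains a path on $[n]$; this gives (c).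
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $p=2\ell+1$ and $\theta=F(\rho)\in(0,\infty)$. A power series $A$ with nonnegative coefficients satisfies $[z^n]A\le\rho^{-n}A(\rho)$. Applying this to $A(z)=ze^{B'(uF(z))}G(z)$, which converges at $\rho$ because $B$ is entire, and using Lemma~\ref{lem:moment} and Lemma~\ref{lem:coeff}(c), we get for a constant $c_3$
\[
P(\Delta_n\ge d)\le c_3\,n^{5/2}\,u^{-d}\,e^{B'(u\theta)}\qquad(u\ge1).
\]
Take $u=\log^{(\ell)}n/(K\theta)$ with $K$ from Proposition~\ref{prop:blocks}. For large $n$ we have $u\ge1$ and $u\theta\ge1$, hence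
\[
B'(u\theta)\le\exp^{(\ell-1)}(\log^{(\ell)}n)=\log n,
\]
and $\log u=(1+o(1))\log^{(\ell+1)}n$. For $d=\lceil4\log n/\log^{(\ell+1)}n\rceil$ this gives $u^{-d}\le n^{-4+o(1)}$ and
\[
P(\Delta_n\ge d)\le n^{5/2+1-4+o(1)}\to0.\qedhere
\]
\end{proof}

Together with the known lower bound, or the one proved in Sections~\ref{sec:structures} and~\ref{sec:second}, this shows that $\Delta_n$ is w.h.p.\ of order $\log n/\log^{(\ell+1)}n$ in $\mathrm{Ex}(C_{2\ell+1})$ for every $\ell\ge1$.

\section{The sharp upper bound}\label{sec:upper}

The exponent $4$ in the last proof had to beat $n^{5/2}$, lost by bounding a coefficient by a value, and $e^{B'(u\theta)}$, which may be as large as $n$ because $u$ was chosen generously. Only one factor $n$, the number of vertices, is genuine. A slightly smaller $u$ removes the second loss; for the first we need the true order of $g_n$ and of the coefficients of $e^{B'(uF)}$, the latter uniformly in $u$.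

\begin{lemma}\label{lem:gn}
There is $c_4>0$ with $g_n/n!\sim c_4\,\rho^{-n}n^{-5/2}$.
\end{lemma}

\begin{proof}
Put $e_n=\rho^ng_n/n!$, $f_n=\rho^n[z^n]F$ and $S=\sum_{n\ge0}e_n=G(\rho)$. Then $\sum_kf_k=\theta$ with $\theta=F(\rho)$, and $f_k\sim c_1k^{-3/2}$. From $zG'=zC'G=FG$ we obtain
\[
ne_n=\sum_{k=1}^nf_ke_{n-k}.
\]
The terms with $k\ge n/2$ contribute at most $c\,n^{-3/2}S$ in total, and those with $k<n/2$ at most $\theta\max_{n/2<j<n}e_j$. So for $n\ge3$
\[
e_n\le c'n^{-5/2}+\frac\theta n\max_{n/2<j<n}e_j.
\]
With $M_n=\max_{1\le j\le n}j^{5/2}e_j$ this yields $n^{5/2}e_n\le c'+2^{5/2}\theta M_{n-1}/n$. For large $n$ the right side is at most $c'+M_{n-1}/2$, so $M_n\le\max(M_{n-1},\,c'+M_{n-1}/2)\le\max(M_{n-1},2c')$, and $M_n$ is bounded. Hence $e_n=O(n^{-5/2})$.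

Now $\sum_{k<n/2}f_ke_{n-k}=O(n^{-5/2})$. In the rest of the sum put $j=n-k\le n/2$. For fixed $j$ we have $n^{3/2}f_{n-j}\to c_1$, and $n^{3/2}f_{n-j}$ is bounded uniformly in $j\le n/2$. By dominated convergence $n^{3/2}\sum_{k\ge n/2}f_ke_{n-k}\to c_1S$. So $ne_n\sim c_1Sn^{-3/2}$, which is the claim with $c_4=c_1S$.
\end{proof}

\begin{lemma}\label{lem:noloss}
There is a constant $c$ such that for all real $u\ge1$ and all integers $n\ge1$, $d\ge0$,
\begin{equation}\label{eq:noloss}
P(\Delta_n\ge d)\le c\,n\,u^{-d}\,e^{2B'(2u\tau)}.
\end{equation}
\end{lemma}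

\begin{proof}
All constants in this proof are independent of $u$. Let $H(x)=e^{B'(ux)}=\sum_jh_jx^j$. By Lagrange inversion and Lemma~\ref{lem:coeff}(a), for $m\ge1$,
\[
\begin{aligned}
{}[z^m]H(F)&=\frac1m[x^{m-1}]H'\varphi^m=\frac1m\sum_{j=1}^mjh_j[x^{m-j}]\varphi^m\\
&\le c_0m^{-3/2}\rho^{-m}\sum_{j\ge1}jh_j\tau^j=c_0m^{-3/2}\rho^{-m}\,\tau H'(\tau),
\end{aligned}
\]
and $[z^0]H(F)=1$. So with $\Lambda=1+\tau H'(\tau)$ we have $[z^m]H(F)\le c\,\Lambda\rho^{-m}(m+1)^{-3/2}$ for all $m\ge0$. By Lemma~\ref{lem:gn}, $g_j/j!\le c\,\rho^{-j}(j+1)^{-5/2}$ for $j\ge0$. Convolving,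
\[
[z^n]\,zH(F)G\le c'\Lambda\rho^{-n}\sum_{m=0}^{n-1}(m+1)^{-3/2}(n-m)^{-5/2}\le c''\Lambda\rho^{-n}n^{-3/2},
\]
since in each term one of $m+1$, $n-m$ is at least $n/2$ and $\sum_m m^{-3/2}$ and $\sum_m m^{-5/2}$ converge. Lemma~\ref{lem:moment} and Lemma~\ref{lem:coeff}(c) now bound $P(\Delta_n\ge d)$ by a constant times $n\,u^{-d}\Lambda$.

It remains to bound $\Lambda=1+u\tau B''(u\tau)e^{B'(u\tau)}$. As $n-1\le2^{n-1}$, we have $xB''(x)\le B'(2x)$ for $x\ge0$. With $y=B'(2u\tau)\ge B'(u\tau)$ this gives $\Lambda\le1+ye^y\le(1+y)e^y\le e^{2y}$.
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:sharp}]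
Let $\varepsilon>0$. We choose $u$ in \eqref{eq:noloss} such that, for large $n$, $u\ge1$ and
\[
B'(2u\tau)=o(\log n)\qquad\text{and}\qquad\log u\sim\frac1{\kappa_p}\log^{(\ell+1)}n.
\]
\begin{itemize}
\item For $\ell\ge2$ let $2K\tau u=\log^{(\ell-1)}(\sqrt{\log n})$ with $K$ from Proposition~\ref{prop:blocks}. Then $2u\tau\ge1$ for large $n$, so $B'(2u\tau)\le\sqrt{\log n}$. Moreover $\log u=\log^{(\ell)}(\sqrt{\log n})+O(1)=\log^{(\ell-1)}\bigl(\tfrac12\log^{(2)}n\bigr)+O(1)$. As $\ell-1\ge1$, the factor $\frac12$ only changes the first logarithm by an additive constant, and so $\log u\sim\log^{(\ell+1)}n$.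
\item For $p=3$ let $2u\tau=\log n/\log\log n$. Then $B'(2u\tau)=2u\tau=o(\log n)$ and $\log u\sim\log\log n$.
\item For $p=4$ let $2u\tau=(\log n/\log\log n)^{1/2}$. Then $B'(2u\tau)=2u\tau+\frac12(2u\tau)^2=o(\log n)$ and $\log u\sim\frac12\log\log n$.
\end{itemize}
For $d=\lceil(1+\varepsilon)\kappa_p\log n/\log^{(\ell+1)}n\rceil$ the right side of \eqref{eq:noloss} is at most $n^{1-(1+\varepsilon)+o(1)}\to0$.
\end{proof}

\section{Structures with a vertex of large degree}\label{sec:structures}

For the lower bound we construct a family $\mathcal H$ of rooted graphs whose root has the desired degree, and show in Section~\ref{sec:second} that w.h.p.\ one of them occurs in the random graph, attached to the rest by a bridge at its root. Fix $\varepsilon\in(0,1)$. We need the following.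

\begin{proposition}\label{prop:H}
For each large $n$ there is a family $\mathcal H$ of rooted labelled graphs $(H,v)$, closed under relabelling, all with the same number $h$ of vertices and with the same root degree $d=\deg_H(v)$, such that
\begin{itemize}
\item[(a)] all $H$ are connected and in $\mathcal G$; they have no bridge if $p\ge4$, and they are stars with at least two leaves, rooted at the center, if $p=3$;
\item[(b)] $d\ge(1-\varepsilon)\kappa_p\log n/\log^{(\ell+1)}n$, and $h\to\infty$ with $h=O(\log n)$;
\item[(c)] if $\eta$ is the number of members of $\mathcal H$ on a given set of $h$ vertices, then $n\,\eta\rho^h/h!\ge n^{\varepsilon-o(1)}$.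
\end{itemize}
\end{proposition}

Throughout this section let $\lambda=-\log\rho$, so $\lambda>0$.

\begin{proof}[Proof for $p=4$]
Let $H$ consist of $m=\lceil(1-\varepsilon)\log n/\log\log n\rceil$ triangles that pairwise share only the root $v$. Then $d=2m$, $h=2m+1$, and (a) and (b) are clear. A member of $\mathcal H$ is a root and a set of $m$ unordered pairs, so
\[
\begin{aligned}
-\log\frac{\eta\rho^h}{h!}&=-\log\Bigl(\rho\,\frac{(\rho^2/2)^m}{m!}\Bigr)=\lambda+m(2\lambda+\log2)+\log m!\\
&\le m\log m+O(m)\le(1-\varepsilon+o(1))\log n.\qedhere
\end{aligned}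
\]
\end{proof}

Here the permutations of the triangles contribute a factor $1/m!$, where $m$ is only half the degree of $v$; this is the source of $\kappa_4=2$. Now let $p\ne4$.

\medskip
\noindent\textbf{The structures for $p\ne4$.} Let $m_1,\dots,m_\ell\ge2$ be integers. An $S_0$-tree is a single vertex. For $1\le j\le\ell-1$ an $S_j$-tree is a rooted tree whose root has $m_j$ child subtrees, all of them $S_{j-1}$-trees. Let $\mathcal H$ be the family of rooted graphs $(H,v)$ such that $H-v$ is a disjoint union of $m_\ell$ $S_{\ell-1}$-trees and $v$ is adjacent exactly to the vertices of depth $\ell-1$ (the leaves) of these trees; see Figure~\ref{fig:H}. For $\ell=1$ these are stars, and for $\ell=2$ they are the copies of $K_{2,m_1}$ glued at $v$ from the introduction.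

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8,dot/.style={circle,fill,inner sep=1.4pt}]
\node[dot] (v) at (0,0) {};
\node[below] at (0,-0.1) {$v$};
\foreach \s/\x in {a/-3,b/3}{
  \node[dot] (r\s) at (\x,4) {};
  \foreach \i/\y in {1/-1.2,2/1.2}{
    \node[dot] (m\s\i) at (\x+\y,3) {};
    \draw (r\s)--(m\s\i);
    \foreach \j/\w in {1/-0.5,2/0.5}{
      \node[dot] (l\s\i\j) at (\x+\y+\w,2) {};
      \draw (m\s\i)--(l\s\i\j);
      \draw (l\s\i\j)--(v);
    }
  }
}
\end{tikzpicture}
\caption{A member of $\mathcal H$ for $\ell=3$ with $m_1=m_2=m_3=2$: two rooted trees of depth $2$ whose leaves are joined to $v$. The root degree is $d=m_1m_2m_3=8$, and the longest cycles, from $v$ up to the root of a tree and back, have length $6=2\ell$.}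
\label{fig:H}
\end{figure}

\begin{itemize}
\item $H$ is connected and $d=m_1m_2\cdots m_\ell$. Each of the $\ell$ levels of the forest $H-v$ has at most $d$ vertices, so $h\le1+\ell d$; and $h$ depends only on the $m_j$.
\item Every cycle of $H$ consists of $v$ and a path between two leaves of one tree. Such a path has at most $2\ell-1$ vertices. So all cycles have length at most $2\ell\le p-1$, and $H\in\mathcal G$.
\item If $\ell\ge2$, $H$ has no bridge. Let $xy$ be a tree edge, $y$ a child of $x$. As all $m_j\ge2$, $x$ has another child, and $xy$ lies on a cycle through $v$, a leaf below or equal to $y$, and a leaf below or equal to the other child. An edge $vy$ at $v$ lies on such a cycle with $y$ a leaf and $x$ its parent.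
\item $(H,v)$ determines the roots of the trees: in a component of $H-v$ the root has distance $\ell-1$ from every neighbor of $v$ in that component, while a vertex of depth $i\ge1$ has distance $\ell-1-i$ from a leaf below or equal to it.
\end{itemize}
By the last point, members of $\mathcal H$ on a given set correspond to a choice of $v$ and a set of $m_\ell$ rooted $S_{\ell-1}$-trees on the remaining vertices. In the same way an $S_j$-tree is a root and a set of $m_j$ $S_{j-1}$-trees. Let $w_j$ for $0\le j\le\ell-1$ be the value at $\rho$ of the exponential generating function of $S_j$-trees, and let $w_\ell=\eta\rho^h/h!$ be the corresponding value for $\mathcal H$. Then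
\[
w_0=\rho,\qquad w_j=\rho\,\frac{w_{j-1}^{m_j}}{m_j!}\quad(1\le j\le\ell).
\]

\medskip
\noindent\textbf{Choice of the branching numbers.} Put $q_0=1$ and $q_j=m_1\cdots m_j$, so $d=q_\ell$. With $L_j=-\log w_j$ and $\log m_j!\le m_j\log m_j$ we get $L_0=\lambda$ and $L_j\le\lambda+m_jL_{j-1}+m_j\log m_j$. Dividing by $q_j=m_jq_{j-1}$,
\begin{equation}\label{eq:cost}
\frac{L_j}{q_j}\le\frac{L_{j-1}}{q_{j-1}}+\frac\lambda{q_j}+\frac{\log m_j}{q_{j-1}}\qquad(1\le j\le\ell).
\end{equation}
So $L_\ell/d$, the cost per neighbor of $v$, is at most $\log m_1$ plus a sum that stays bounded as long as $\log m_j=O(q_{j-1})$ for $j\ge2$. To make $m_1$ small we let $q_j$ be about exponential in $q_{j-1}$ for $2\le j\le\ell$. Thus let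
\[
D=\Bigl\lceil(1-\varepsilon)\frac{\log n}{\log^{(\ell+1)}n}\Bigr\rceil,\qquad s_0=1,\quad s_j=\lceil\log^{(\ell-j)}D\rceil,\quad m_j=\Bigl\lceil\frac{s_j}{s_{j-1}}\Bigr\rceil\qquad(1\le j\le\ell).
\]

\begin{proof}[Proof of Proposition~\ref{prop:H} for $p\ne4$]
We have $s_{j-1}/s_j\to0$ for $1\le j\le\ell$, so $m_j\ge2$ for large $n$, and (a) holds by the list above. Clearly $q_j\ge s_j$. As $m_1=s_1$ exactly,
\[
q_j\le s_1\prod_{i=2}^j\Bigl(\frac{s_i}{s_{i-1}}+1\Bigr)=s_j\prod_{i=2}^j\Bigl(1+\frac{s_{i-1}}{s_i}\Bigr)=(1+o(1))s_j\qquad(1\le j\le\ell).
\]
Since $s_\ell=D$, this gives $D\le d=(1+o(1))D$, and $d<h\le1+\ell d$ gives (b).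

For (c) we bound the terms in \eqref{eq:cost}. First, $\log m_1=\log s_1\le\log^{(\ell)}D+1$. For $j\ge2$ we have $m_j\le s_j$ and
\[
\log m_j\le\log s_j\le\log^{(\ell-j+1)}D+1\le s_{j-1}+1\le2q_{j-1}.
\]
Summing \eqref{eq:cost} over $j$ we obtain $L_\ell/d\le\log^{(\ell)}D+A$ with $A=(\ell+1)\lambda+2\ell$. Since $D\le\log n$ for large $n$,
\[
L_\ell\le d\,(\log^{(\ell+1)}n+A)\le(1+o(1))\,D\log^{(\ell+1)}n=(1-\varepsilon+o(1))\log n,
\]
and $n\,\eta\rho^h/h!=n\,e^{-L_\ell}\ge n^{\varepsilon-o(1)}$.
\end{proof}

\section{The second moment}\label{sec:second}

We now find a member of $\mathcal H$ in the random graph. If we asked for one as a component, the expected number would be about $\eta\rho^h/h!$, which is too small; the missing factor $n$ comes from the choice of a place where the structure is attached. For $G\in\mathcal G_n$ let $X(G)$ be the number of pairs $(W,v)$ such that $|W|=h$, $(G[W],v)\in\mathcal H$, and exactly one edge of $G$ joins $W$ to its complement, this edge being incident with $v$. Call such a pair a \emph{copy} and the edge its \emph{bridge}. Adding or deleting a bridge does not change the set of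 cycles. So a graph in $\mathcal G_n$ with a copy $(W,v)$ is the same as a set $W$, a member of $\mathcal H$ on $W$ with root $v$, an arbitrary graph in $\mathcal G$ on $[n]\setminus W$, and an edge from $v$ to $[n]\setminus W$.

Put $e_n=\rho^ng_n/n!$. By Lemma~\ref{lem:gn}, $e_{n-i}/e_n\to1$ whenever $0\le i=i(n)=O(\log n)$. Hence
\[
E[X]=\binom nh\,\eta\,(n-h)\,\frac{g_{n-h}}{g_n}=\frac{\eta\rho^h}{h!}(n-h)\frac{e_{n-h}}{e_n}\sim\mu:=n\,\frac{\eta\rho^h}{h!}\to\infty.
\]

\begin{proposition}\label{prop:second}
$E[X(X-1)]\le(1+o(1))\mu^2+o(1)$.
\end{proposition}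

\begin{proof}
Consider an ordered pair of distinct copies $(W,v)$, $(W',v')$ with bridges $e,e'$. In $G$ the set $W$ determines $v$, the end in $W$ of the unique edge leaving $W$. So $W\ne W'$.

\emph{Disjoint $W,W'$.} If $e$ has an end in $W'$, then it leaves $W'$, so $e=e'=vv'$; the same holds if $e'$ has an end in $W$. So either $e$ and $e'$ both lead to vertices outside $W\cup W'$, with $(n-2h)^2$ choices, or $e=e'=vv'$, with one choice. The expected number of such pairs is
\[
\frac{n!}{h!^2(n-2h)!}\,\eta^2\,\frac{g_{n-2h}}{g_n}\bigl((n-2h)^2+1\bigr)=\Bigl(\frac{\eta\rho^h}{h!}\Bigr)^2\frac{e_{n-2h}}{e_n}\bigl((n-2h)^2+1\bigr)\sim\mu^2.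
\]

\emph{Intersecting $W\ne W'$.} As $G[W]$ and $G[W']$ are connected, $W$ and $W'$ lie in the vertex set $Y$ of one component of $G$. Write $Y-e$ for this component without $e$. Its components have vertex sets $W$ and $Y\setminus W$, and those of $Y-e'$ have vertex sets $W'$ and $Y\setminus W'$. We have $e\ne e'$, since otherwise $W'$ would be $W$ or $Y\setminus W$. As $e$ is the only edge between $W$ and $Y\setminus W$, the edge $e'$ has both ends in $W$ or both in $Y\setminus W$. In the latter case $W$ is connected in $Y-e'$, so either $W\subseteq W'$, and then $W=W'$ because the sizes are equal, or $W\cap W'=\emptyset$; both are excluded. So $e'$ is an edge of $G[W]$. It is a bridge of $G$, hence of $G[W]$. Symmetrically, $e$ is an edge of $G[W']$.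

If $p\ge4$, members of $\mathcal H$ have no bridges, so there are no such pairs.

If $p=3$, members of $\mathcal H$ are stars rooted at the center. Write $e=vy$ with $y\notin W$. As $e'$ is an edge of the star $G[W]$, we have $e'=vx$ with $x\in W$. As $e$ is an edge of $G[W']$, both $v$ and $y$ are in $W'$. Since $e'$ leaves $W'$ and $v\in W'$, we get $x\notin W'$ and $v'=v$. The set $Y\setminus W$ is connected in $Y-e'$ and contains $y\in W'$, so $Y\setminus W\subseteq W'$. Thus $Y=W\cup W'$, and every vertex of $Y$ other than $v$ is adjacent to $v$. As only one edge leaves $W$, $Y\setminus W=\{y\}$; so $|Y|=h+1$ and $W'=Y\setminus\{x\}$. As $G$ is a forest, $Y$ induces a star with center $v$. Such a pair is therefore given by a star component with $h+1$ vertices, its center, and an ordered pair $(y,x)$ of distinct leaves, and the expected number is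
\[
\binom n{h+1}(h+1)\,h(h-1)\,\frac{g_{n-h-1}}{g_n}=\frac{\rho^{h+1}}{(h+1)!}\,(h+1)h(h-1)\,\frac{e_{n-h-1}}{e_n}\sim\frac{\rho^{h+1}h(h-1)}{h!}\to0.\qedhere
\]
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:sharp}]
By Proposition~\ref{prop:second} and $E[X]\sim\mu\to\infty$,
\[
\mathrm{Var}(X)=E[X(X-1)]+E[X]-E[X]^2=o(\mu^2).
\]
By Chebyshev's inequality $X>0$ w.h.p. So w.h.p.\ the random graph has a vertex of degree at least $d\ge(1-\varepsilon)\kappa_p\log n/\log^{(\ell+1)}n$. As $\varepsilon\in(0,1)$ was arbitrary, this and the upper bound in Section~\ref{sec:upper} prove Theorem~\ref{thm:sharp}.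
\end{proof}

\begin{thebibliography}{9}
\bibitem{Diestel} Diestel, \emph{Graph Theory}.
\bibitem{GMN} Omer Gimenez, Dieter Mitsche and Marc Noy, \emph{Maximum degree in minor-closed classes of graphs}, arXiv:1304.5049 (2013).
\end{thebibliography}

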